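# Extreme points and the maximum of the reciprocal Christoffel function on a convex body

## 1. Affine polynomials and the interval

Throughout, $\mathcal P_N=\mathcal P_{N,d}$ is the space of real polynomials in $d$ variables of total degree at most $N$. A **body** is a compact convex set with nonempty interior. For a body $D\subset\mathbb R^d$ and a point $x$ put
$$C_D(x)=C(\mathcal P_N,D,x)=\sup_{P\in\mathcal P_N,\ P\neq 0}\frac{|P(x)|^2}{\|P\|^2_{L_2(D)}},\qquad \|P\|_{L_2(D)}^2=\int_D|P|^2 .$$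
This number says how large a polynomial of degree $N$ can be at $x$ if its mean square on $D$ is controlled. We allow every $x\in\mathbb R^d$ in the formula, also points outside $D$; this will be essential. Three facts follow from the definition.

* *Sum formula.* If $\{p_k\}$ is an $L_2(D)$-orthonormal basis of $\mathcal P_N$, then $C_D(x)=\sum_k|p_k(x)|^2$. Indeed, for $P=\sum a_kp_k$ Cauchy–Schwarz gives $|P(x)|^2\le\sum a_k^2\sum p_k(x)^2$, with equality for $a_k=p_k(x)$. In particular the supremum is attained, and $C_D$ is a polynomial in $x$. It is the reciprocal of the Christoffel function.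
* *Monotonicity.* If $K\subset K'$, then $C_{K'}\le C_K$ everywhere, because $\|P\|_{L_2(K)}\le\|P\|_{L_2(K')}$.
* *Affine change of variable.* If $A$ is an invertible affine map with linear part of determinant $\Delta$, then $C_{A(D)}(Aw)=|\Delta|^{-1}C_D(w)$, because $P\mapsto P\circ A$ is a bijection of $\mathcal P_N$ and $\|P\|^2_{L_2(A(D))}=|\Delta|\,\|P\circ A\|_{L_2(D)}^2$.

An *extreme point* of $D$ is a point of $D$ that lies in no open segment joining two points of $D$; we write $\operatorname{ext}D$ for the set of these. For a cube they are the vertices, for a ball the boundary sphere. The Minkowski–Carathéodory theorem says that every point of a body $D\subset\mathbb R^d$ is a convex combination of at most $d+1$ extreme points.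

The following is posed in Z. Ditzian, A. Prymak, "On Nikol'skii inequalities for domains in $R^d$", arXiv:1409.5397 (2014).

**Conjecture.** For a convex compact set $D\subset\mathbb R^d$ with nonempty interior, $\max_{x\in D}C(\mathcal P_N,D,x)$ is achieved at an extreme point of $D$.

We begin with the cases in which this is true.

**Theorem B.** The conjecture is true if $d=1$ (all $N$) or $N\le 1$ (all $d$). Moreover, for all $d,N,D$,
$$\max_D C(\mathcal P_N,D,\cdot)\le (d+1)^d\max_{\operatorname{ext}D}C(\mathcal P_N,D,\cdot).$$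

(If the maximum over $\operatorname{ext}D$ is not attained, read it as a supremum. The proof produces an actual extreme point.)

**Proof for $d=1$.** By the affine rule we may take $D=[-1,1]$. With the Legendre polynomials $P_k$, the functions $\sqrt{(2k+1)/2}\,P_k$ are orthonormal on $[-1,1]$, so $C_D=\sum_{k\le N}\frac{2k+1}2P_k^2$. Since $|P_k|\le 1=|P_k(\pm1)|$ on $[-1,1]$, every term is largest at $\pm1$.

**Proof for $N\le1$.** For $N=0$, $C_D$ is constant. For $N=1$, $C_D$ is a sum of squares of affine functions, hence convex. If $z=\sum\lambda_ip_i$ is a convex combination of extreme points, then $C_D(z)\le\max_iC_D(p_i)$.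

**Proof of the bound.** The step moves $D$ into itself so that an extreme point lands on $z$. Let $z\in D$ be a maximizer and write $z=\sum_{i=1}^{d+1}\lambda_ip_i$ with $p_i\in\operatorname{ext}D$ and, after renumbering, $\lambda:=\lambda_1\ge\frac1{d+1}$. If $\lambda=1$, then $z=p_1$ and there is nothing to do. If $\lambda<1$, put $q=(z-\lambda p_1)/(1-\lambda)\in D$ and $A(w)=\lambda w+(1-\lambda)q$. Then $A(D)\subset D$ and $A(p_1)=z$, so
$$C_D(z)\le C_{A(D)}(z)=\lambda^{-d}C_D(p_1)\le(d+1)^dC_D(p_1).\qquad\blacksquare$$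

What changes at $N=2$ and $d\ge2$? The contraction argument loses the factor $\lambda^{-d}$, and it loses it for every $z\notin\operatorname{ext}D$. The other argument needs convexity of $C_D$, and this is already lost in the simplest examples. On $[-1,1]$ with $N=2$,
$$C=\tfrac12+\tfrac32x^2+\tfrac58(3x^2-1)^2=\tfrac98-\tfrac94x^2+\tfrac{45}8x^4 ,$$
whose second derivative at $0$ is $-\frac92$. On the unit disk, with $\rho=|y|^2$ and the uniform probability measure, the polynomials $1$, $2y_1$, $2y_2$, $\sqrt6(y_1^2-y_2^2)$, $2\sqrt6\,y_1y_2$, $\sqrt3(2\rho-1)$ are orthonormal, so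
$$\operatorname{vol}(D)\,C_D=1+4\rho+6\rho^2+3(2\rho-1)^2=4-8\rho+18\rho^2 .$$
The values are $4$ at the center and $14$ on the boundary, so the conjecture holds for the disk. But the center is a strict local maximum: the function first drops as one leaves it. This dip is what we shall exploit. In the disk the boundary wins because $14>4$. The plan is to build a body in which the dip survives and the center of the dip is raised above everything else.

## 2. Failure for every degree $N\ge2$ in high dimension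

Write $\mathbb B^m$ for the closed Euclidean unit ball of $\mathbb R^m$.

**Theorem A.** Let $N=2$, let $e\in\mathbb R^m$ be a unit vector, and
$$D_m=\operatorname{conv}\Big(\big([-1,1]\times\mathbb B^m\big)\cup\{z_+,z_-\}\Big)\subset\mathbb R^{m+1},\qquad z_\pm=\big(\tfrac25\sqrt m,\ \pm\tfrac1{10}e\big).$$
For all sufficiently large $m$, $C(\mathcal P_2,D_m,\cdot)$ is strictly larger at the non-extreme point $z_0=(\frac25\sqrt m,0)=\frac12(z_++z_-)$ than at every extreme point of $D_m$. So the conjecture fails for $N=2$ in all sufficiently large dimensions.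

**Theorem C.** For every $N\ge2$ there is $d_0(N)$ such that for every $d\ge d_0(N)$ some body $D\subset\mathbb R^d$ has no maximizer of $C(\mathcal P_N,D,\cdot)$ that is an extreme point. Hence, for fixed $N$, the conjecture holds in all dimensions if and only if $N\le1$.

The proof gives no explicit $d_0(N)$, and the pairs $(d,N)$ with $N\ge2$, $2\le d<d_0(N)$ are not determined here.

## 3. Values far outside a body: the kernels $K_i^B$

For a body $K$ put $\tilde C_K=\operatorname{vol}(K)\,C_K$; this is the same quantity for the uniform probability measure on $K$. From now on, norms and orthogonality on $B$, $B'$ refer to uniform probability measures.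

For a body $B\subset\mathbb R^k$ let $k_i^B(x)=\sum|p(x)|^2$ over an orthonormal basis $\{p\}$ of $\mathcal P_i\ominus\mathcal P_{i-1}$ (the orthogonal complement of $\mathcal P_{i-1}$ in $\mathcal P_i$). Thus $\tilde C_B=\sum_{i\le N}k_i^B$. For $P\in\mathcal P_i$ let $P^{top}$ be its homogeneous part of degree $i$, which may be $0$.

**Definition.** $\displaystyle K_i^B(\xi)=\lim_{\lambda\to\infty}\lambda^{-2i}k_i^B(\lambda\xi)=\sum|p^{top}(\xi)|^2=\sup\{|P^{top}(\xi)|^2:\ P\in\mathcal P_i,\ \|P\|\le1\}.$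

The middle equality is clear. For the last one, $P$ and its projection to $\mathcal P_i\ominus\mathcal P_{i-1}$ have the same $P^{top}$, and the projection does not increase the norm. For $P=\sum a_pp$ in $\mathcal P_i\ominus\mathcal P_{i-1}$, Cauchy–Schwarz gives the supremum as in Section 1.

*Example.* On $[-1,1]$ with $dx/2$ the orthonormal polynomials begin $1,\ \sqrt3\,x,\ \frac{\sqrt5}2(3x^2-1)$, so $K_0=1$, $K_1(\xi)=3\xi^2$, $K_2(\xi)=\frac{45}4\xi^4$.

Clearly $K_0=1$ and $K_i^B(\lambda\xi)=\lambda^{2i}K_i^B(\xi)$. Since $p(\cdot/\lambda)$ is orthonormal on $\lambda B$ when $p$ is orthonormal on $B$, also $K_i^{\lambda B}(\xi)=\lambda^{-2i}K_i^B(\xi)$. On a product $B\times B'$, the products of orthonormal polynomials of degrees $a$ and $b$ are orthonormal, and those with $a+b\le i$ span $\mathcal P_i$. Hence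
$$k_i^{B\times B'}(x,x')=\sum_{a+b=i}k_a^B(x)k_b^{B'}(x'),\qquad K_i^{B\times B'}(\xi,\xi')=\sum_{a+b=i}K_a^B(\xi)K_b^{B'}(\xi').\tag{1}$$

## 4. The unit ball of $\mathbb R^m$ for large $m$

We need the size of $k_j^{\mathbb B^m}$ as $m\to\infty$. Put
$$r_j(s)=\sum_{h+2l=j}\frac{s^h}{h!}\,\frac{((1-s)/2)^{2l}}{l!^2}=[z^j]\,e^{sz}I_0((1-s)z),\qquad I_0(z)=\sum_{l\ge0}\frac{z^{2l}}{4^l\,l!^2},\tag{2}$$
where $[z^j]$ is the coefficient of $z^j$. For example $r_0=1$, $r_1=s$, $r_2=\frac{s^2}2+\frac{(1-s)^2}4$.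

**Lemma 1.** Let $R_j(y)=k_j^{\mathbb B^m}(y)$. Then $m^{-j}R_j(y)\to r_j(|y|^2)$ as $m\to\infty$, uniformly for $|y|\le1$.

*A check.* For $j=1$ the polynomials $\sqrt{m+2}\,y_i$ are orthonormal, so $R_1=(m+2)|y|^2$ and $R_1/m\to s$.

**Step 1: the radial law.** Let $y$ be uniform in $\mathbb B^m$, $\rho=|y|^2$, $T=m(1-\rho)/2$. Since $\Pr(|y|\le r)=r^m$, $\rho$ has density $\frac m2\rho^{m/2-1}$ on $[0,1]$, and $T$ has density $(1-2t/m)^{m/2-1}$ on $[0,m/2]$. For $m\ge4$ this is at most $e^{-t(1-2/m)}\le e^{-t/2}$, and it tends to $e^{-t}$. Fix $h\ge0$ and weight the law by $\rho^h=(1-2T/m)^h\in[0,1]$. By dominated convergence, for each $k$,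
$$\int_0^{m/2}t^k(1-2t/m)^{h+m/2-1}dt\ \to\ \int_0^\infty t^ke^{-t}dt .$$

**Step 2: the radial orthonormal polynomials.** Let $L_l^{(m,h)}$ be the orthonormal polynomial of degree $l$ in $t$, with positive leading coefficient, for the law of $T$ weighted by $\rho^h$. By Gram–Schmidt its coefficients are continuous functions of the moments where the moment (Gram) matrix is positive definite, and the limiting matrix, that of $e^{-t}dt$, is positive definite. So the coefficients converge to those of the corresponding polynomial for $e^{-t}dt$. This is $(-1)^lL_l$, with $L_l$ the Laguerre polynomial, and its leading coefficient is $1/l!$.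

**Step 3: an orthonormal basis on the ball.** Let $\mathcal H_h$ be the space of harmonic homogeneous polynomials of degree $h$ on $\mathbb R^m$, and let $Y$ run through a basis of $\mathcal H_h$ orthonormal for normalized surface measure on $S^{m-1}$. The classical decomposition is $\mathcal P_n=\bigoplus_{h+2l\le n}|y|^{2l}\mathcal H_h$, and spaces $\mathcal H_h$ with different $h$ are orthogonal on the sphere. Write $y=\sqrt\rho\,\omega$ with $\omega$ uniform on the sphere and independent of $\rho$. Then the inner product of $Y(y)L_l^{(m,h)}(T)$ and $Y'(y)L_{l'}^{(m,h')}(T)$ is $E[Y(\omega)Y'(\omega)]\,E[\rho^{(h+h')/2}L_l^{(m,h)}(T)L_{l'}^{(m,h')}(T)]$. This is $0$ if $Y\ne Y'$, and if $Y=Y'$ it is $1$ or $0$ according as $l=l'$ or not. As $T$ is an affine function of $|y|^2$, these products with $h+2l\le n$ span $\mathcal P_n$ for every $n$. So those with $h+2l=j$ are an orthonormal basis of $\mathcal P_j\ominus\mathcal P_{j-1}$.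

**Step 4: the limit.** The sum $\sum_Y|Y(y)|^2$ is rotation invariant and homogeneous of degree $2h$, and its mean on the sphere is $\dim\mathcal H_h$; so it equals $\dim\mathcal H_h\,|y|^{2h}$. With $s=|y|^2$,
$$R_j(y)=\sum_{h+2l=j}\dim\mathcal H_h\ s^h\ L_l^{(m,h)}\big(\tfrac m2(1-s)\big)^2 .$$
For fixed $h$, $\dim\mathcal H_h=\binom{m+h-1}{h}-\binom{m+h-3}{h-2}\sim m^h/h!$ (the second binomial is absent for $h\le1$). By Step 2, $m^{-l}L_l^{(m,h)}(\frac m2(1-s))\to\frac1{l!}\big(\frac{1-s}2\big)^l$ uniformly on $[0,1]$, since only the leading term survives. Multiplying gives the lemma. $\blacksquare$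

## 5. Two nearby tips over a product body

Look at $N=2$. The limit $r_2(s)=\frac{s^2}2+\frac{(1-s)^2}4$ shows the dip of the disk again: $r_2(0)=\frac14$, $r_2'(0)=-\frac12<0$, but $r_2(1)=\frac12$ wins. A product $Q=B\times\mathbb B^m$ does not help to leading order: for fixed $x\in B$, only the term with $a=0$, $b=2$ in (1) is of order $m^2$, so $m^{-2}\tilde C_Q(x,y)\to r_2(|y|^2)\le\frac12$, with the maximum at $|y|=1$.

But $C_Q$ is also defined outside $Q$. At the point $(\sqrt m\,\xi,y)$, far away in the $B$-direction, $k_i^B(\sqrt m\,\xi)\approx m^iK_i^B(\xi)$ is of the same order as the ball's $R_i$, and $m^{-N}\tilde C_Q(\sqrt m\,\xi,y)$ tends to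
$$c(|y|^2),\qquad c(s)=\sum_{i+j=N}K_i^B(\xi)\,r_j(s).\tag{3}$$
The summand $K_N^B(\xi)$ raises $c(0)$ without changing $c'(0)$. So we would like to add the point $z_0=(\sqrt m\,\xi,0)$ to the body. Adding this one point fails for a plain reason: $z_0$ then is an extreme point. Instead we add two tips $(\sqrt m\,\xi,\pm\delta e)$, whose midpoint is $z_0$. The dip $c(\delta^2)<c(0)$ then makes the tips lose against their midpoint. For this to be a proof, the new part of the body must not disturb $C$ at $z_0$, although it lies at distance of order $\sqrt m$. It does not, because near a tip the $\mathbb B^m$-section shrinks by a factor $1-\mathrm{const}/\sqrt m$, and the $m$-th power of this is exponentially small.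

**Proposition 2.** Let $B\subset\mathbb R^k$ be a body with $0\in\operatorname{int}B$, $\xi\in\mathbb R^k\setminus\{0\}$, $N\ge2$, and $c$ as in (3). Suppose $c(0)>1/N!$, and let $\delta\in(0,1)$ satisfy $c(\delta^2)<c(0)$ (such $\delta$ exists if $c'(0)<0$). Then for all large $m$ and any unit vector $e\in\mathbb R^m$, with $z_\pm=(\sqrt m\,\xi,\pm\delta e)$ and $D=\operatorname{conv}((B\times\mathbb B^m)\cup\{z_\pm\})$, the value of $C_D$ at $z_0=(\sqrt m\,\xi,0)\in D$ is strictly larger than at every extreme point of $D$.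

*Proof.* Let $Q=B\times\mathbb B^m$. By (1), $\tilde C_Q(x,y)=\sum_{i+j\le N}k_i^B(x)R_j(y)$. Constants $c_1,c_2,\dots>0$ do not depend on $m$.

**Step 1: an upper bound at extreme points.** Extreme points of $D$ lie in $Q\cup\{z_\pm\}$, and one that lies in $Q$ is extreme in $Q$. Hence $\operatorname{ext}D\subset(\operatorname{ext}B\times S^{m-1})\cup\{z_\pm\}$. By monotonicity $C_D\le C_Q$, so we bound $C_Q$.

For $x\in B$ and $|y|=1$, the $k_i^B(x)$ are bounded and $R_j(y)=O(m^j)$ uniformly. After division by $m^N$ only $j=N$, $i=0$ survives, so $m^{-N}\tilde C_Q(x,y)\to r_N(1)=1/N!$ uniformly. At $z_\pm$, $m^{-i}k_i^B(\sqrt m\,\xi)\to K_i^B(\xi)$ and $m^{-j}R_j(\pm\delta e)\to r_j(\delta^2)$. The terms with $i+j<N$ vanish in the limit, and $m^{-N}\tilde C_Q(z_\pm)\to c(\delta^2)$. Hence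
$$m^{-N}\operatorname{vol}(Q)\sup_{\operatorname{ext}D}C_D\le\mu+o(1),\qquad \mu:=\max\big(1/N!,\ c(\delta^2)\big)<c(0).$$

**Step 2: a test polynomial for $z_0$ on a slightly larger product.** Fix $\eta\in(0,1)$ with $(1+\eta)^{-2N-k}c(0)>\mu$, and let $Q_\eta=(1+\eta)B\times\mathbb B^m$. As in Step 1, with $K_i^{(1+\eta)B}=(1+\eta)^{-2i}K_i^B$,
$$\lim_{m\to\infty}m^{-N}\tilde C_{Q_\eta}(z_0)=\sum_{i+j=N}(1+\eta)^{-2i}K_i^B(\xi)r_j(0)\ge(1+\eta)^{-2N}c(0).$$
Let $P\neq0$ attain the supremum: $|P(z_0)|^2=C_{Q_\eta}(z_0)\|P\|^2_{L_2(Q_\eta)}$. Since $|P(w)|^2\le C_{Q_\eta}(w)\|P\|^2_{L_2(Q_\eta)}$ for every $w$,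
$$\|P\|^2_{L_2(D)}\le(1+\varepsilon_m)\|P\|^2_{L_2(Q_\eta)},\qquad \varepsilon_m=\int_{D\setminus Q_\eta}C_{Q_\eta}(w)\,dw .$$

**Step 3: $\varepsilon_m\to0$.** On $D$ we have $|y|\le1$ and $|x|\le c_1\sqrt m$. Since $k_i^{(1+\eta)B}$ is a polynomial of degree at most $2i$, it is at most $\mathrm{const}\,(1+|x|)^{2i}$; with Lemma 1, $\tilde C_{Q_\eta}\le c_2m^N$ on $D$. It remains to bound a volume.

As $Q$ and the segment $[z_-,z_+]$ are convex, a point $(x,y)\in D$ has the form $(1-t)(b,b')+t(\sqrt m\,\xi,\sigma e)$ with $t\in[0,1]$, $b\in B$, $|b'|\le1$, $|\sigma|\le\delta$. Let $g$ be the Minkowski functional of $B$ (so $g\le1$ exactly on $B$); $g(\xi)>0$ because $B$ is bounded and $\xi\ne0$. Then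
$$g(x)\le1+t\sqrt m\,g(\xi),\qquad |y|\le(1-t)+t\delta=1-(1-\delta)t\le1 .$$
If $(x,y)\notin Q_\eta$, then $g(x)>1+\eta$, hence $t>\eta/(\sqrt m\,g(\xi))$ and $|y|\le1-(1-\delta)\eta/(\sqrt m\,g(\xi))$. The $x$-part lies in $\{g\le1+\sqrt m\,g(\xi)\}$, of volume $O(m^{k/2})$, and the $y$-part lies in a ball of volume at most $\operatorname{vol}(\mathbb B^m)(1-c_4/\sqrt m)^m\le\operatorname{vol}(\mathbb B^m)e^{-c_4\sqrt m}$. So $\operatorname{vol}(D\setminus Q_\eta)\le c_3m^{k/2}\operatorname{vol}(\mathbb B^m)e^{-c_4\sqrt m}$. Dividing by $\operatorname{vol}(Q_\eta)=(1+\eta)^k\operatorname{vol}(B)\operatorname{vol}(\mathbb B^m)$ gives $\varepsilon_m\le c_5m^{N+k/2}e^{-c_4\sqrt m}\to0$.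

**Step 4: comparison.** By Step 2, $C_D(z_0)\ge|P(z_0)|^2/\|P\|^2_{L_2(D)}\ge(1+\varepsilon_m)^{-1}C_{Q_\eta}(z_0)$. Since $\operatorname{vol}(Q)=(1+\eta)^{-k}\operatorname{vol}(Q_\eta)$,
$$m^{-N}\operatorname{vol}(Q)\,C_D(z_0)\ge(1+\varepsilon_m)^{-1}(1+\eta)^{-k}m^{-N}\tilde C_{Q_\eta}(z_0),$$
and the $\liminf$ of the right side is at least $(1+\eta)^{-2N-k}c(0)>\mu$. Compare with Step 1. $\blacksquare$

## 6. Degree two: an interval with two tips

**Proof of Theorem A.** Take $N=2$, $B=[-1,1]$, $\xi=\frac25$. By the example in Section 3, $K_1=3\xi^2=\frac{12}{25}=0.48$ and $K_2=\frac{45}4\xi^4=\frac{36}{125}=0.288$. Hence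
$$c(s)=0.288+0.48\,s+\tfrac{s^2}2+\tfrac{(1-s)^2}4=0.538-0.02\,s+0.75\,s^2 .$$
So $c(0)=0.538>\frac12=\frac1{2!}$, and $c(\frac1{100})=0.537875<c(0)$. Proposition 2 with $\delta=\frac1{10}$ is Theorem A. $\blacksquare$

One sees the two competing demands: $\xi$ must be large for $c(0)>\frac1{2!}$, and small for $c'(0)=K_1-\frac12<0$. The window is narrow. For general $N$ the task is the following.

**Task.** For each $N\ge2$ find a body $B$ with $0\in\operatorname{int}B$ and a vector $\xi\ne0$ such that $c(0)>1/N!$ and $c'(0)<0$.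

This suffices for Theorem C. By Proposition 2 every dimension $d=k+m$ with $m$ large then contains a body at which a non-extreme point beats every extreme point, so no maximizer is extreme. The equivalence in Theorem C then follows with Theorem B. By (3), $c(0)$ and $c'(0)$ are linear in $(K_0,\dots,K_N)$, so the two strict inequalities survive small changes of $(K_1,\dots,K_N)$. We call this *openness*.

## 7. The two inequalities as power-series coefficients

Let $\Phi(z)=\sum_iK_iz^i$; by (1) it is multiplicative over products of bodies. By (2) and (3), $c(s)=[z^N]\,\Phi(z)e^{sz}I_0((1-s)z)$, so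
$$c(0)=[z^N]\,\Phi I_0,\qquad c'(0)=[z^N]\,\Phi\,(zI_0-zI_0').$$
Put
$$\kappa_l=4^{-l}\tbinom{2l}l,\qquad \omega_l=(2l+1)\kappa_l\ (l\ge0),\quad \omega_l=0\ (l<0),\qquad t_i=\frac{N!\,K_i}{(N-i)!}.$$
Then $I_0=\sum\kappa_lz^{2l}/(2l)!$. The coefficient of $z^j$ in $zI_0$ is $j\kappa_{(j-1)/2}/j!$ for odd $j$, and in $zI_0'$ it is $j\kappa_{j/2}/j!$ for even $j$; the others are $0$. With $j=N-i$,
$$N!\,c(0)=\sum_{j\text{ even}}t_i\,\kappa_{j/2},\qquad N!\,c'(0)=\sum_{j\text{ odd}}t_i\,j\,\kappa_{(j-1)/2}-\sum_{j\text{ even}}t_i\,j\,\kappa_{j/2}.\tag{4}$$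

We use these facts constantly. From $\kappa_l/\kappa_{l-1}=\frac{2l-1}{2l}$ we get, for $l\ge1$,
$$\kappa_{l-1}=\frac{2l}{2l-1}\kappa_l,\qquad 2l\,\kappa_l=\omega_{l-1},\qquad \frac{\omega_l}{\omega_{l-1}}=\frac{2l+1}{2l},\qquad \kappa_l\ge\Big(\pi\big(l+\tfrac12\big)\Big)^{-1/2}.\tag{5}$$
For the last one, $\kappa_l^2(2l+1)$ is multiplied by $\frac{4l^2-1}{4l^2}<1$ in passing from $l-1$ to $l$, so it decreases to its limit, which is $\frac2\pi$ by Wallis. In particular $\kappa_l$ decreases and $\omega_l$ increases in $l$.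

## 8. Even degrees: the interval again

**Step 1: the coefficients of the interval.** For $[-1,1]$ the orthonormal polynomial of degree $i$ is $\sqrt{2i+1}\,P_i$, with leading coefficient $\sqrt{2i+1}\,2^{-i}\binom{2i}i$. So $K_i(\xi)=(2i+1)\binom{2i}i^24^{-i}\xi^{2i}$. With $\varepsilon=3\xi^2$ this is $A_i\varepsilon^i$, where $A_0=1$ and, since $\binom{2i}{i}/\binom{2i-2}{i-1}=2(2i-1)/i$,
$$\frac{A_i}{A_{i-1}}=\rho_i=\frac{2i+1}{2i-1}\cdot\frac{4(2i-1)^2}{12\,i^2}=\tfrac13\big(4-i^{-2}\big).$$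
The $\rho_i$ increase: $\rho_1=1$, $\rho_2=\frac54$, $\rho_3=\frac{35}{27}$. Let $\Phi_\varepsilon=\sum A_i\varepsilon^iz^i$ and, for $M\ge0$,
$$G_M=M!\,[z^M]\,\Phi_\varepsilon I_0,\qquad F_M=M!\,[z^M]\,\Phi_\varepsilon(zI_0-zI_0').$$

**Step 2: pairing the terms of $F_M$.** The aim is a formula with a factor $1-x$ in each term. For $i\equiv M\pmod2$, $0\le i\le M$, put
$$j_i=M-i,\qquad q_i=\kappa_{j_i/2}A_i\varepsilon^i\frac{M!}{(M-i)!},\qquad x_i=\varepsilon\rho_{i+1}j_i,\qquad \gamma_i=\frac{\rho_{i+2}}{\rho_{i+1}}\ge1 .$$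
By (4) with $M$ for $N$, $G_M=\sum_{i\equiv M}q_i$, and the negative part of $F_M$ is $-\sum_{i\equiv M}j_iq_i$. A positive term has index $i+1$ with $i\equiv M$, or index $0$ when $M$ is odd. Passing from index $i$ to $i+1$ multiplies $A_i\varepsilon^iM!/(M-i)!$ by $\rho_{i+1}\varepsilon j_i=x_i$, and $(j_i-1)\kappa_{j_i/2-1}=j_i\kappa_{j_i/2}$ by (5). So the positive term of index $i+1$ equals $x_ij_iq_i$. (For $i=M$ there is no such term, and $j_M=0$.) The term of index $0$ for odd $M$ is $M\kappa_{(M-1)/2}$. Hence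
$$F_M=[M\text{ odd}]\,M\kappa_{(M-1)/2}-\sum_{i\equiv M}j_iq_i(1-x_i).\tag{6}$$
In the same way, for $i\le M-2$, $q_{i+2}/q_i=\rho_{i+1}\rho_{i+2}\varepsilon^2j_i(j_i-1)\cdot\frac{j_i}{j_i-1}$, that is,
$$q_{i+2}=\rho_{i+1}\rho_{i+2}\,\varepsilon^2j_i^2\,q_i=\gamma_ix_i^2q_i.\tag{7}$$

**Step 3: summation by parts.** We have $1-x\ge\frac12(1-x^2)$, because $\frac12(1-x)^2\ge0$; and $x_i^2q_i\le q_{i+2}$ by (7). So for $a\equiv M$, $0\le a\le M$,
$$\sum_{i\ge a}j_iq_i(1-x_i)\ \ge\ \tfrac12\sum_{a\le i\le M-2}j_i(q_i-q_{i+2})\ =\ \tfrac12(j_a+2)q_a-\sum_{i\ge a}q_i ,\tag{8}$$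
all sums over $i\equiv M$. The equality: collecting $q_i$ for $a<i\le M$ gives the coefficient $\frac12(j_i-j_{i-2})=-1$, with $j_M=0$ for $i=M$, and $q_a$ has coefficient $\frac12j_a=\frac12(j_a+2)-1$.

**Step 4: even $N$.** Take $B=[-1,1]$. By (6) and (8) with $M=N$, $a=0$, $q_0=\kappa_{N/2}$,
$$N!\,c'(0)=F_N<G_N-\tfrac12(N+2)\kappa_{N/2}\qquad(\varepsilon>0).$$
The inequality is strict since $\gamma_0=\frac54>1$ makes $x_0^2q_0<q_2$, and $j_0=N>0$. As $\varepsilon$ runs over $[0,\infty)$, $G_N=N!\,c(0)$ increases continuously from $\kappa_{N/2}<1$ to $\infty$. Choose $\varepsilon$ with $G_N=1$. With $n=N/2$ we claim $\frac12(N+2)\kappa_{N/2}=(n+1)\kappa_n\ge1$. At $n=1$ it equals $2\cdot\frac12=1$, and the ratio of consecutive values is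
$$\frac{n+2}{n+1}\cdot\frac{2n+1}{2n+2}=\frac{2n^2+5n+2}{2n^2+4n+2}>1 .$$
So $c'(0)<0$ at this $\varepsilon$. A slightly larger $\varepsilon$ gives $c(0)>1/N!$ and still $c'(0)<0$. The Task is done for even $N$.

## 9. Why intervals and cubes stop at degree three

For $N=3$, (4) reads
$$3!\,c'(0)=\tfrac32-3K_1+6K_2,\qquad 3!\,c(0)=\tfrac32K_1+6K_3 .$$
For the interval, $K_1=\varepsilon$ and $K_2=\frac54\varepsilon^2$, so $3!\,c'(0)=\frac32-3\varepsilon+\frac{15}2\varepsilon^2$. Its discriminant is $9-45<0$: it is positive for every $\varepsilon$. In general, if $K_2=rK_1^2$, then $\frac32-3K_1+6rK_1^2$ takes negative values only if $9-36r>0$, that is, $r<\frac14$. Products of intervals do not reach this: by (1), with parameters $\varepsilon_1,\varepsilon_2,\dots$,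
$$K_1=\sum_a\varepsilon_a,\qquad K_2=\tfrac54\sum_a\varepsilon_a^2+\sum_{a<b}\varepsilon_a\varepsilon_b=\tfrac12K_1^2+\tfrac34\sum_a\varepsilon_a^2\ge\tfrac12K_1^2 .$$

So $K_2$ must be small compared with $K_1^2$. For a symmetric law on the line with variable $X$, the analogue of $r$ is $(EX^2)^2/(EX^4-(EX^2)^2)$, so heavy tails help. For the Laplace density $\frac12e^{-|x|}$ it is $2^2/(24-4)=\frac15<\frac14$. A body on the line is an interval, but a body in $\mathbb R^{1+p}$ can have marginal density proportional to $(1-|x|/p)^p$, which approximates $e^{-|x|}$. The danger is that polynomials of degree $i$ on such a body may also use the other $p$ variables, which could make $K_i$ larger than the marginal suggests. The next lemma shows that for a suitable body they do not, in the limit.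

## 10. Bodies whose kernels approach the Laplace values

Let $\nu_i$ be the squared norm of the monic orthogonal polynomial of degree $i$ for the density $\frac12e^{-|x|}$ on $\mathbb R$. Let
$$B_p=\{(x,w)\in\mathbb R\times\mathbb R^p:\ |x|\le p,\ |w_j|\le1-|x|/p\ \text{ for all }j\}.$$
It is compact, and convex because the conditions read $|w_j|+|x|/p\le1$ and $|x|\le p$; and $0$ is in its interior. For $p=1$ it is the square $|x|+|w|\le1$. Let $e_1=(1,0,\dots,0)$.

**Lemma 3.** $K_i^{B_p}(e_1)\to1/\nu_i$ as $p\to\infty$, for each $i$.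

**Step 1: reduction to symmetric polynomials.** In $K_i(e_1)=\sup|P^{top}(e_1)|^2/\|P\|^2$ we may replace $P$ by its average over permutations and sign changes of the $w_j$: these maps fix $e_1$ and preserve $B_p$, so $P^{top}(e_1)$ is unchanged and the norm does not increase. Invariant polynomials of degree at most $i$ are polynomials in $x$ and $w_1^2,\dots,w_p^2$, symmetric in the latter. So they are spanned by products of powers of $x$ and power sums $\sum_jw_j^{2a}$, of total degree at most $i$. Put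
$$Z_a=p^{-1/2}\sum_j\Big(w_j^{2a}-\tfrac1{2a+1}\Big),\qquad 1\le a\le i/2 .$$
Each $Z_a$ is an affine function of the power sum, so the same space is spanned by the monomials $x^bZ^\beta$ with $b+2\sum_aa\beta_a\le i$. At $e_1$, that is, at $w=0$, the degree-$i$ part of such a monomial vanishes unless $(b,\beta)=(i,0)$: if the weight is below $i$ there is no such part, and if it equals $i$ with $\beta\ne0$, the part contains a factor $\sum_jw_j^{2a}$. So $P^{top}(e_1)$ is the coefficient of $x^i$ in $P$. With $(X,W)$ uniform on $B_p$ and $Z_a$ evaluated at $W$,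
$$\frac1{K_i(e_1)}=\operatorname{dist}^2\Big(X^i,\ \operatorname{span}\{X^bZ^\beta:\ b+2\textstyle\sum a\beta_a\le i,\ (b,\beta)\ne(i,0)\}\Big)\quad\text{in }L_2 .$$

**Step 2: the joint law of $(X,Z)$.** The section of $B_p$ at $x$ is a cube of side $2(1-|x|/p)$, so $X$ has density $\frac{p+1}{2p}(1-|x|/p)^p$ on $[-p,p]$, and $W=(1-|X|/p)U$ with $U$ uniform on $[-1,1]^p$, independent of $X$. Hence
$$Z_a=(1-|X|/p)^{2a}S_a+\tfrac{\sqrt p}{2a+1}\big((1-|X|/p)^{2a}-1\big),\qquad S_a=p^{-1/2}\sum_j\Big(U_j^{2a}-\tfrac1{2a+1}\Big).$$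

**Step 3: moments of $X$ and of $S$.** Since $(1-|x|/p)^p\le e^{-|x|}$ and it tends to $e^{-|x|}$, the moments of $X$ converge to those of a Laplace variable $X_\infty$ by dominated convergence; absolute moments stay bounded.

Next let $V_j=(U_j^{2a}-\frac1{2a+1})_a$. These vectors are i.i.d., bounded, and centered, with covariance $\Sigma$. Expand $E[S_{a_1}\cdots S_{a_r}]=p^{-r/2}\sum_{j_1,\dots,j_r}E\prod_sV_{j_s,a_s}$ and group the index tuples by the partition of $\{1,\dots,r\}$ into classes of equal indices. A partition with a class of size one contributes $0$. If all classes have size at least two, there are $q\le r/2$ classes, and the contribution is $O(p^{q-r/2})$, which tends to $0$ unless all classes are pairs. So the limit is $\sum_{\text{pairings}}\prod\Sigma_{a_sa_t}$, the corresponding moment of a centered Gaussian vector $G$ with covariance $\Sigma$ (Wick's formula). The functions $u^{2a}-\frac1{2a+1}$ are linearly independent on $[-1,1]$, so $\Sigma$ is positive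 definite.

**Step 4: joint moments.** Since $0\le1-(1-|X|/p)^{2a}\le2a|X|/p$,
$$|Z_a-S_a|\le\frac{2a|X|}p|S_a|+\frac{|X|}{\sqrt p},$$
which tends to $0$ in every $L^q$. By Hölder, $E[X^bZ^\beta]-E[X^bS^\beta]\to0$, and $E[X^bS^\beta]=E[X^b]E[S^\beta]\to E[X_\infty^b]E[G^\beta]$. So all joint moments of $(X,Z)$ converge to those of $(X_\infty,G)$ with $X_\infty$ and $G$ independent.

**Step 5: the distance.** The squared distance is a quotient of Gram determinants: that of all the monomials over that of all except $X^i$. The Gram matrices converge, and the limit is nonsingular because $(X_\infty,G)$ has a positive density, so distinct monomials in it are linearly independent. Therefore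
$$\frac1{K_i(e_1)}\to\operatorname{dist}^2\big(X_\infty^i,\operatorname{span}\{X_\infty^bG^\beta:\ b+2\textstyle\sum a\beta_a\le i,\ (b,\beta)\ne(i,0)\}\big).$$
For $F$ in this span, $E[F|X_\infty]$ is a polynomial in $X_\infty$ of degree at most $i-1$, since $b=i$ is possible only with $\beta=0$. Also $\|X_\infty^i-F\|\ge\|X_\infty^i-E[F|X_\infty]\|\ge\sqrt{\nu_i}$. Equality is attained, since $1,X_\infty,\dots,X_\infty^{i-1}$ lie in the span. So the limit is $\nu_i$. $\blacksquare$

**Values of $\nu_i$.** The density is symmetric, so the monic orthogonal polynomial $f$ is even or odd, and $\int\frac12f^2e^{-|x|}dx=\int_0^\infty f^2e^{-x}dx$. The Laguerre polynomials are orthonormal for $e^{-x}$, and $x^i=i!\sum_l(-1)^l\binom ilL_l$. Clearly $\nu_1=2$. For $f=x^i+(\text{degree}\le i-2)$, the coefficients of $L_i$ and $L_{i-1}$ are $\pm i!$ and $\mp i\cdot i!$, hence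
$$\nu_i\ge i!^2(1+i^2).\tag{9}$$
For $i=2$: $f=x^2+c$ has squared norm $4+16+(2+c)^2$, so $\nu_2=20$. For $i=3$: $x^3+bx$ has squared norm $36+324+(18+b)^2+(6+b)^2$, minimal at $b=-12$, so $\nu_3=432$. For $i=4$: $x^4+bx^2+c$ gives $576+9216+(144+2b)^2+(96+4b)^2$ plus a square that $c$ makes zero. The minimum is at $b=-33.6$, and $\nu_4=9792+5898.24+1474.56=17164.8$.

**Scaling.** With $\xi=\sqrt{2\tau}\,e_1$, Lemma 3 gives $K_i^{B_p}(\xi)\to a_i:=(2\tau)^i/\nu_i$, so
$$a_1=\tau,\qquad a_2=\tfrac{\tau^2}5,\qquad a_3=\tfrac{\tau^3}{54},\qquad a_4<\tfrac{\tau^4}{1000},\qquad a_i\le\frac{(2\tau)^i}{i!^2(1+i^2)} .$$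
Let $\Psi=\sum a_iz^i$. By openness and (1), **for odd $N$ it suffices to satisfy $c(0)>1/N!$ and $c'(0)<0$ with $\Phi=\Psi$ or $\Phi=\Psi\Phi_\varepsilon$**, where $c(0),c'(0)$ are now computed from $\Phi$ by the formulas of Section 7. One then takes $B=B_p$ or $B=B_p\times[-1,1]$ with $p$ large and fixed, and the vector $\sqrt{2\tau}\,e_1$ or $(\sqrt{2\tau}\,e_1,\sqrt{\varepsilon/3})$.

Put $n=\frac{N-1}2$, $y=\tau N$, and $T_i=a_iN!/(N-i)!$ for $i\le N$, $T_i=0$ for $i>N$. Thus $T_0=1$, $T_1=y$,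
$$T_2=\tfrac{y^2}5\big(1-\tfrac1N\big),\quad T_3=\tfrac{y^3}{54}\big(1-\tfrac1N\big)\big(1-\tfrac2N\big),\quad T_4\le\tfrac{y^4}{1000}\big(1-\tfrac1N\big)\big(1-\tfrac2N\big)\big(1-\tfrac3N\big),$$
and $T_i\le(2y)^i/(i!^2(1+i^2))$.

## 11. Odd degrees with the Laplace coefficients alone

Here $\Phi=\Psi$ and $N$ is odd. In (4), an even index $i=2l$ has $j=2(n-l)+1$ and $j\kappa_{(j-1)/2}=\omega_{n-l}$. An odd index $i=2l-1$ has $j=2(n-l+1)$ and $j\kappa_{j/2}=\omega_{n-l}$ by (5) (with $\omega_{-1}=0$ for $i=N$). So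
$$N!\,c'(0)=\omega_n+\sum_{l\ge1}\omega_{n-l}(T_{2l}-T_{2l-1}),\qquad N!\,c(0)=\sum_{i\text{ odd}}T_i\,\kappa_{(N-i)/2}.\tag{10}$$

**Step 1: $N=3$.** Take $y=3$: $T_1=3$, $T_2=\frac65$, $T_3=\frac19$, and $\omega_1=\frac32$, $\omega_0=1$, $\kappa_1=\frac12$. Then $3!\,c'(0)=\frac32+\frac65-3<0$ and $3!\,c(0)=\frac32+\frac19>1$. Done.

**Step 2: for $N\ge5$ and $y=6$, always $c'(0)<0$.** Put $u=1/N\le\frac15$. Then $T_1=6$, $T_2=7.2(1-u)$, $T_3=4(1-u)(1-2u)$, $T_4\le1.296(1-u)(1-2u)(1-3u)$. By (5), $\omega_n/\omega_{n-1}=\frac N{N-1}=1+\frac u{1-u}\le1+1.25u$ and $\omega_{n-2}/\omega_{n-1}=\frac{N-3}{N-2}=\frac{1-3u}{1-2u}$, and $\omega_{n-l}\le\omega_{n-1}$ for $l\ge3$. Dropping $-T_i$ for odd $i\ge5$, and with $\theta=\sum_{i\ge6\text{ even}}T_i$,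
$$\frac{N!\,c'(0)}{\omega_{n-1}}\le(1+1.25u)+7.2(1-u)-6+(1-u)(1-3u)\big[1.296(1-3u)-4\big]+\theta .$$
The first three summands give $2.2-5.95u$, and the bracket is $-(2.704+3.888u)$. Since $(1-4u+3u^2)(2.704+3.888u)=2.704-6.928u-7.44u^2+11.664u^3$, the bound is
$$-0.504+0.978u+7.44u^2-11.664u^3+\theta .$$
For $N=5$, $\theta=0$ and the value at $u=\frac15$ is $-0.504+0.1956+0.2976-0.0933\ldots<-0.10$. For $N\ge7$: the derivative $0.978+14.88u-34.992u^2$ of the cubic is concave in $u$ and positive at $0$ and at $\frac17$, so the cubic increases on $[0,\frac17]$, and at $\frac17$ it is at most $-0.246$. The bound for $T_6$ is $12^6/(6!^2\cdot37)<0.1557$, and consecutive bounds (from $i$ to $i+2$, $i\ge6$) have ratio less than $144/(7\cdot8)^2<0.05$. So $\theta\le0.1557/0.95<0.165$. In both cases $c'(0)<0$.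

**Step 3: which $N$ remain.** If $N!\,c(0)>1$ for $y=6$, the Task is done for this $N$. Suppose not. Then, keeping $i=1,3$ in (10), $1\ge T_1\kappa_n+T_3\kappa_{n-1}\ge\kappa_n(6+T_3)$, while $\kappa_n\ge\sqrt{2/(\pi N)}$ by (5). First, $\kappa_n\le\frac16$ gives $N\ge72/\pi>22.9$, so $N\ge23$. Then $T_3\ge4\cdot22\cdot21/23^2>3.49$, so $\kappa_n\le1/9.49$ and $N\ge\frac2\pi\cdot9.49^2>57.3$. Since $N$ is odd, $N\ge59$.

These remaining cases do occur. With $y=6$ fixed, $T_i\le12^i/(i!^2(1+i^2))$ is summable in $i$, while $\kappa_{(N-i)/2}\le1$ tends to $0$ for each fixed $i$ as $N\to\infty$. So $N!\,c(0)\to0$, and the choice $y=6$ with Laplace coefficients alone fails for all large odd $N$. What is missing is a factor that raises $c(0)$ further. The interval has such a factor: its $G_M$ grows without bound in $\varepsilon$ for $M\ge1$.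

## 12. Large odd degrees: Laplace coefficients times an interval

Let $N\ge59$ be odd and suppose $N!\,c(0)\le1$ for $y=6$, $\Phi=\Psi$. We now use $\Phi=\Psi\Phi_\varepsilon$ with $y=3$. From $N!\,[z^N]\,\Psi H=\sum_iT_i\,(N-i)!\,[z^{N-i}]H$ with $H=\Phi_\varepsilon I_0$ and $H=\Phi_\varepsilon(zI_0-zI_0')$,
$$N!\,c(0)=\sum_iT_iG_{N-i},\qquad N!\,c'(0)=\sum_iT_iF_{N-i}.\tag{11}$$
The plan: choose $\varepsilon$ with $N!\,c(0)=1$, bound each $F_M$ by $G_M$ plus an explicit term, and sum. The $G$'s then add up to $1$, and the explicit terms must be below $-1$.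

**Step 1: bounds for $F_M$.** Let
$$d(x)=1-x+\tfrac58x^2,\qquad E(v)=1-v+\tfrac54v^2-\tfrac{175}{216}v^3 .$$
The discriminant of $d$ is $1-\frac52<0$, so $d>0$. We claim
$$F_M\le G_M-\kappa_{M/2}\big[M\,d(\varepsilon M)+1\big]\quad(M\ge2\text{ even}),\tag{12}$$
$$F_M\le G_M+M\kappa_{(M-1)/2}\big[E(\varepsilon(M-1))-\varepsilon\big]\quad(M\text{ odd}).\tag{13}$$

For even $M\ge2$, keep the term $i=0$ of (6) exactly and apply (8) with $a=2$, where $j_2+2=M$. With $q_0=\kappa_{M/2}$, $x_0=\varepsilon M$, $q_2=\frac54x_0^2q_0$ and $\sum_{i\ge2}q_i=G_M-q_0$,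
$$F_M\le-Mq_0(1-x_0)-\tfrac12M\cdot\tfrac54x_0^2q_0+G_M-q_0,$$
which is (12). For odd $M\ge3$, keep $i=1$ exactly and apply (8) with $a=3$, where $j_3+2=M-1$. Here $q_1=\kappa_{(M-1)/2}\,\varepsilon M$, $x_1=\frac54\varepsilon(M-1)$, $\gamma_1=\frac{35}{27}\cdot\frac45=\frac{28}{27}$, so $q_3=\frac{28}{27}x_1^2q_1$ and
$$F_M\le M\kappa_{(M-1)/2}-(M-1)q_1\big(1-x_1+\tfrac{14}{27}x_1^2\big)+G_M-q_1 .$$
With $v=\varepsilon(M-1)$ we have $(M-1)q_1=M\kappa_{(M-1)/2}\,v$, $q_1=M\kappa_{(M-1)/2}\,\varepsilon$, and $\frac{14}{27}\cdot\frac{25}{16}=\frac{175}{216}$; this is (13). For $M=1$: $F_1=1$, $G_1=\varepsilon$, and (13) holds with equality.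

Two consequences. First, $F_M\le G_M$ for even $M\ge0$ (for $M=0$, $F_0=0\le1=G_0$). Second, $E'(v)=-1+\frac52v-\frac{175}{72}v^2$ has discriminant $\frac{25}4-\frac{175}{18}<0$, so $E'<0$ everywhere, and $E'\ge-1$ on $[0,1]$ because $v\big(\frac52-\frac{175}{72}v\big)\ge0$ there. Hence $E\le1$ on $[0,\infty)$, and $F_M\le G_M+M\kappa_{(M-1)/2}$ for odd $M$.

**Step 2: choosing $\varepsilon$.** At $\varepsilon=0$ we have $\Phi=\Psi$ with $y=3$, and $N!\,c(0)$ is at most its value for $y=6$, which is at most $1$. At $\varepsilon=1/N$ we have $N!\,c(0)\ge T_1G_{N-1}=3G_{N-1}$. To bound $G_{N-1}$, use (7) with $M=N-1$: $q_{i+2}/q_i=\varepsilon^2\rho_{i+1}\rho_{i+2}j_i^2$ with $j_i=N-1-i$. For $i=0$ this is at least $\frac54(\frac{58}{59})^2>1$. For even $i\ge2$ it is at least $(\frac{35}{27})^2(\frac{N-1-i}N)^2$, which is at least $1$ if $i\le\frac{8N}{35}-1$. So the $q_i$ do not decrease along the even $i$ up to this bound. At least $\frac{4N}{35}-\frac12$ of them are thus at least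 $q_0=\kappa_n$, and
$$G_{N-1}\ge\kappa_n\Big(\frac{4N}{35}-\frac12\Big)\ge\sqrt{\tfrac2\pi}\Big(\frac{4\sqrt N}{35}-\frac1{2\sqrt N}\Big)>0.6 ,$$
since the last expression increases in $N$ and exceeds $0.6$ at $N=59$. Hence $N!\,c(0)>1$ at $\varepsilon=1/N$. By continuity there is $\varepsilon\in[0,\frac1N)$ with $N!\,c(0)=1$. Fix it and put $x=\varepsilon N\in[0,1)$.

**Step 3: summing the bounds.** Let $\omega=\omega_{n-1}$. By (5) and the definition of $\omega_l$,
$$(N-1)\kappa_n=(N-2)\kappa_{n-1}=\omega,\qquad (N-3)\kappa_{n-1}=(N-4)\kappa_{n-2}=\omega_{n-2}=\tfrac{N-3}{N-2}\,\omega,\qquad N\kappa_n=\omega_n=\tfrac N{N-1}\,\omega .$$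
Write $d_i=d(\varepsilon(N-i))$, $E_i=E(\varepsilon(N-i-1))-\varepsilon$, $E_4^+=\max(E_4,0)$, $\theta=\sum_{i\ge6\text{ even}}T_i$. The terms of $N!\,c'(0)=\sum T_iF_{N-i}$ are bounded as follows.

* $i=0$, by (13): $F_N\le G_N+\frac N{N-1}\,\omega E_0$.
* $i=1$, by (12): $T_1F_{N-1}\le T_1G_{N-1}-T_1\kappa_n[(N-1)d_1+1]\le T_1G_{N-1}-\omega\big(T_1d_1+\frac3N\big)$, since $T_1\kappa_n=\frac{3\omega}{N-1}\ge\frac{3\omega}N$.
* $i=2$, by (13): $T_2F_{N-2}\le T_2G_{N-2}+\omega T_2E_2$.
* $i=3$, by (12), dropping $-T_3\kappa_{n-1}$: $T_3F_{N-3}\le T_3G_{N-3}-\omega\frac{N-3}{N-2}T_3d_3$.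
* $i=4$, by (13) and $\omega_{n-2}\le\omega$: $T_4F_{N-4}\le T_4G_{N-4}+\omega T_4E_4^+$.
* odd $i\ge5$: $T_iF_{N-i}\le T_iG_{N-i}$.
* even $i\ge6$: $T_iF_{N-i}\le T_i(G_{N-i}+\omega)$, since for $M=N-i$ we have $M\kappa_{(M-1)/2}=\omega_{(M-1)/2}\le\omega$.

As $\sum T_iG_{N-i}=N!\,c(0)=1$, we get $N!\,c'(0)\le1-\omega\widehat B$ with
$$\widehat B=T_1d_1+\tfrac3N+\tfrac{N-3}{N-2}T_3d_3-\tfrac N{N-1}E_0-T_2E_2-T_4E_4^+-\theta .$$

**Step 4: $\widehat B$ in terms of $x$ alone.** For $y=3$ the bound for $T_6$ is $6^6/(6!^2\cdot37)<0.00244$ and the following ratios are below $36/(7\cdot8)^2<0.02$, so $\theta<0.003$. Let $D(x)=\min_{[0,x]}d$. Since $d'(x)=-1+\frac54x$, $D=d(x)$ for $x\le0.8$ and $D=d(0.8)=0.6$ for $x\ge0.8$. As $\varepsilon(N-i)\le x$, $d_1,d_3\ge D(x)$. From $-1\le E'<0$ on $[0,1]$ and $\varepsilon=x/N$,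
$$E_0=E(x-\varepsilon)-\varepsilon\le E(x),\qquad E_2=E(x-3\varepsilon)-\varepsilon\le E(x)+\tfrac{2x}N,\qquad E_4=E(x-5\varepsilon)-\varepsilon\le E(x)+\tfrac{4x}N .$$
Also $E(x)\ge E(1)=\frac54-\frac{175}{216}>0$, so $E_4^+\le E(x)+\frac{4x}N$. Further $T_1=3$, $T_2=1.8(1-\frac1N)$, $T_4\le0.081$, and
$$\tfrac{N-3}{N-2}T_3=\tfrac12\cdot\tfrac{(N-3)(N-1)}{N^2}\ge\tfrac12\big(1-\tfrac4N\big).$$
The total coefficient of $-E(x)$ is at most $\frac N{N-1}+1.8-\frac{1.8}N+0.081\le2.881$, because $\frac N{N-1}=1+\frac1{N-1}$ and $\frac{1.8}N\ge\frac1{N-1}$. The terms with $\frac xN$ are at most $(3.6+0.324)\frac xN\le3.93\,\frac xN$. Hence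
$$\widehat B\ge3.5\,D(x)-2.881\,E(x)-0.003+\frac{3-2D(x)-3.93x}N\ \ge\ 3.5\,D(x)-2.881\,E(x)-0.053,$$
since $D\le1$ and $x<1$ give $3-2D-3.93x\ge-2.93$, and $2.93/59<0.05$.

**Step 5: a cubic inequality.** For $x\le0.8$, $3.5D-2.881E$ is at least
$$g(x)=0.619-0.619x-1.41375x^2+2.3341x^3 ,$$
where the coefficient $2.881\cdot\frac{175}{216}=2.33414\ldots$ of $x^3$ is rounded down and the other coefficients are exact. The quadratic $g'(x)=-0.619-2.8275x+7.0023x^2$ has roots of opposite sign, so exactly one positive zero. Since $g'(0.56)<-0.006$ and $0<g'(0.57)<0.05$, it lies in $(0.56,0.57)$, and between it and $0.57$ we have $0\le g'\le0.05$, because $g'$ increases there. The minimum of $g$ on $[0,0.8]$ is at this zero, so $g\ge g(0.57)-0.01\cdot0.05=g(0.57)-0.0005>0.23$, as $g(0.57)=0.2391\ldots$. For $x\in[0.8,1]$, $D=0.6$ and $E(x)\le E(0.8)=0.58518\ldots$, so $3.5D-2.881E\ge2.1-2.881\,E(0.8)>0.41$. In all cases $\widehat B>0.23-0.053=0.177$.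

**Step 6: conclusion.** By (5), $\omega=(N-1)\kappa_n\ge(N-1)\sqrt{2/(\pi N)}$. The right side increases in $N$, so $\omega\ge58\sqrt{2/(59\pi)}>6.02$. Then $\omega\widehat B>1.06$ and $N!\,c'(0)\le1-\omega\widehat B<0$, while $N!\,c(0)=1$. Now $N!\,c(0)=\sum T_iG_{N-i}$ is strictly increasing in $\varepsilon\ge0$, since the summand $T_1G_{N-1}$ contains a positive multiple of $\varepsilon^2$ and all coefficients are nonnegative. So a slightly larger $\varepsilon$ gives $c(0)>1/N!$, and by continuity still $c'(0)<0$. By Section 10, $B=B_p\times[-1,1]$ with $p$ large solves the Task for this $N$.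

With Section 8 for even $N$ and Section 11 for the other odd $N$, the Task is solved for every $N\ge2$. Proposition 2 then gives, in every sufficiently large dimension, a body none of whose maximizers is an extreme point, and together with Theorem B this is the equivalence in Theorem C. $\blacksquare$
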